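\title{Denominators of the Poincar\'e series of the trace algebras of two generic matrices}

\begin{abstract}
Let $C_{n,2}$ and $T_{n,2}$ be the pure and the mixed trace algebra of two generic $n\times n$ matrices over a field of characteristic $0$, and let $D(C_{n,2};s,t)$ and $D(T_{n,2};s,t)$ be the denominators of their bigraded Poincar\'e series in lowest terms. We show that the conjectured identity $(1-s)(1-t)D(C_{n,2})=(1-s^n)(1-t^n)D(T_{n,2})$ fails whenever $n$ is divisible by $12$ or by $18$. For $d\in\{2,3\}$, $n=6dk$ and a primitive $d$-th root of unity $\zeta$, the polynomial $st-\zeta$ divides $D(C_{n,2})$ exactly $1+6dk^2$ times and $D(T_{n,2})$ fewer times. The proof writes the leading coefficient of each series along the curve $st=\zeta$ as a sum over the top-dimensional components of a fixed locus, and describes these components by representations of a quiver.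
\end{abstract}

\section{The conjecture and the result}\label{sec:intro}

Let $K$ be a field of characteristic $0$ and $M_n=M_n(K)$. The group $\mathrm{GL}_n=\mathrm{GL}_n(K)$ acts on pairs of matrices by simultaneous conjugation, $a\cdot(x,y)=(axa^{-1},aya^{-1})$. The \emph{pure trace algebra} $C_{n,2}=K[M_n^2]^{\mathrm{GL}_n}$ is the algebra of invariant polynomial functions on $M_n^2$; it contains the traces of words in $x$ and $y$. The \emph{mixed trace algebra} $T_{n,2}$ is the algebra of polynomial maps $f\colon M_n^2\to M_n$ with $f(a\cdot(x,y))=af(x,y)a^{-1}$; it contains the words in $x,y$ and is a module over $C_{n,2}$. Both are $\mathbb Z^2$-graded, the entries of $x$ having degree $(1,0)$ and those of $y$ degree $(0,1)$. For such an algebra $A$ the Poincar\'e series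
\[
P(A;s,t)=\sum_{i,j\ge0}\dim_K A_{(i,j)}\,s^it^j
\]
is a rational function, and we write it in lowest terms as $N(A;s,t)/D(A;s,t)$ with $N$ and $D$ normalized to take the value $1$ at $s=t=0$. A denominator read off from a set of generators depends on that set; the polynomial $D(A;s,t)$ does not. It records exactly where $P(A;s,t)$ has poles and of which order.

The series do not depend on $K$. Indeed $\mathrm{GL}_n(\mathbb Q)$ is Zariski dense in $\mathrm{GL}_n(K)$, so in each bidegree $C_{n,2}$ and $T_{n,2}$ are the solution spaces of linear equations with rational coefficients, and the dimension of such a space does not change under field extension. Two polynomials over $\mathbb Q$ without common factor have no common factor over $\mathbb C$, so lowest terms may be taken over $\mathbb C$. In all proofs we take $K=\mathbb C$.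

How should $D(C_{n,2})$ and $D(T_{n,2})$ be related? The case of one matrix suggests an answer. Define $C_{n,1}$ and $T_{n,1}$ in the same way for a single matrix $x$, and restrict to diagonal matrices $\operatorname{diag}(\xi_1,\dots,\xi_n)$; restriction is injective because diagonalizable matrices are dense. It identifies $C_{n,1}$ with the ring of symmetric polynomials, which is the polynomial ring on the power sums $\operatorname{tr}x,\dots,\operatorname{tr}x^n$. The value of $f\in T_{n,1}$ at a diagonal matrix commutes with all invertible diagonal matrices, so it is diagonal; by equivariance under permutations it is determined by its first entry, which is symmetric in $\xi_2,\dots,\xi_n$. The ring of such polynomials is free over the symmetric polynomials on $1,\xi_1,\dots,\xi_1^{n-1}$. Hence $T_{n,1}$ is free over $C_{n,1}$ on $1,x,\dots,x^{n-1}$, and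
\begin{equation}\label{eq:onematrix}
P(C_{n,1};s)=\prod_{i=1}^n\frac1{1-s^i},\qquad
P(T_{n,1};s)=\frac{1-s^n}{1-s}\,P(C_{n,1};s)=\frac1{1-s}\prod_{i=1}^{n-1}\frac1{1-s^i}.
\end{equation}
Thus $(1-s)D(C_{n,1})=(1-s^n)D(T_{n,1})$: in passing from the pure to the mixed algebra, the factor $(1-s^n)/(1-s)$ cancels from the denominator. The series \eqref{eq:onematrix} are obtained from the two-variable series by setting $t=0$. It is natural to guess that for two matrices this cancellation happens once in each variable and that nothing else cancels. This is the conjecture stated in \cite{Dj}: for all $n$,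
\begin{equation}\label{eq:conj}
(1-s)(1-t)\,D(C_{n,2};s,t)=(1-s^n)(1-t^n)\,D(T_{n,2};s,t).
\end{equation}

The identity holds for $n=1$, where both algebras are $K[x,y]$. It holds for $n=2$ by the classical facts that $C_{2,2}$ is the polynomial ring on $\operatorname{tr}x$, $\operatorname{tr}y$, $\operatorname{tr}x^2$, $\operatorname{tr}xy$, $\operatorname{tr}y^2$ and that $T_{2,2}$ is free over it on $1,x,y,xy$. These give $P(T_{2,2})=(1+s)(1+t)P(C_{2,2})$, so that $D(C_{2,2})=(1-s)(1-t)(1-s^2)(1-st)(1-t^2)$ and $D(T_{2,2})=(1-s)^2(1-t)^2(1-st)$. Nevertheless the conjecture is false.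

\begin{theorem}\label{thm:main}
Let $d\in\{2,3\}$, $k\ge1$, $n=6dk$, let $\zeta\in\mathbb C$ be a primitive $d$-th root of unity, and put
\[
\delta=1+\frac{n^2}{6d}=1+6dk^2 .
\]
Then the irreducible polynomial $st-\zeta$ divides $D(C_{n,2};s,t)$ exactly $\delta$ times and divides $D(T_{n,2};s,t)$ at most $\delta-1$ times. Equivalently, $1+st$ if $12\mid n$, respectively $1+st+s^2t^2$ if $18\mid n$, has multiplicity exactly $1+\frac{n^2}{12}$, respectively $1+\frac{n^2}{18}$, in $D(C_{n,2})$, and strictly smaller multiplicity in $D(T_{n,2})$.
\end{theorem}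

\begin{corollary}\label{cor:main}
The identity \eqref{eq:conj} fails for every $n$ divisible by $12$ or by $18$. For $n=12$ the multiplicity of $1+st$ is $13$ in $D(C_{12,2})$ and at most $12$ in $D(T_{12,2})$.
\end{corollary}

\begin{proof}
The polynomials $(1-s)(1-t)$ and $(1-s^n)(1-t^n)$ are products of linear factors in one variable, so they are prime to $st-\zeta$. The identity \eqref{eq:conj} would therefore force $st-\zeta$ to have the same multiplicity in $D(C_{n,2})$ and in $D(T_{n,2})$.
\end{proof}

We do not decide \eqref{eq:conj} for the individual $n>2$ that are divisible neither by $12$ nor by $18$.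

\section{The cancellation mechanism for one matrix}\label{sec:mechanism}

The cancellation in Theorem~\ref{thm:main} has the same cause as the cancellation of $(1-s^n)/(1-s)$ in \eqref{eq:onematrix}, and there it can be seen by hand.

Let $\zeta$ be a primitive $d$-th root of unity, $d\ge2$, and consider the pole of \eqref{eq:onematrix} at $s=\zeta$. The space of invariants of one matrix is the affine space with coordinates $f_i=\operatorname{tr}x^i$, $1\le i\le n$. The scaling $x\mapsto\zeta x$ multiplies $f_i$ by $\zeta^i$, so its fixed locus $F$ is cut out by the $f_i$ with $d\nmid i$ and has dimension $e=\lfloor n/d\rfloor$. This is the pole order of $P(C_{n,1})$ at $\zeta$, and since $(1-s^d)/(1-s^{dm})$ takes the value $1/m$ at $\zeta$, the leading coefficients are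
\[
(1-s^d)^{e}P(C_{n,1})\Big|_{s=\zeta}=\frac1{e!}\cdot\frac1{\prod_{d\nmid i}(1-\zeta^i)},
\qquad
(1-s^d)^{e}P(T_{n,1})\Big|_{s=\zeta}=\Big(\sum_{i=0}^{n-1}\zeta^i\Big)\frac1{e!}\cdot\frac1{\prod_{d\nmid i}(1-\zeta^i)}.
\]
Three ingredients appear: a positive number $1/e!$ that depends only on $F$; a product with one factor $1-\zeta^{\deg f}$ for each equation $f$ of $F$; and, for the mixed algebra, the sum of $\zeta^{\deg w}$ over a basis $w$ of the module. The pole order drops exactly when this sum vanishes, that is, when $d\mid n$.

The smallest case is $n=d=2$, $\zeta=-1$. Here $F$ is the line $\operatorname{tr}x=0$, and its points are represented by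
\[
x=\begin{pmatrix}0&a\\1&0\end{pmatrix}\quad\text{acting on }V=V_0\oplus V_1=\mathbb Ce_1\oplus\mathbb Ce_2 .
\]
The matrix $x$ interchanges $V_0$ and $V_1$: a fixed point of the scaling is a $\mathbb Z/2$-graded module. The basis $1,x$ of $T_{2,1}$ has one even and one odd element, the sum is $1-1=0$, and the simple pole of $1/((1-s)(1-s^2))$ at $s=-1$ is absent from $1/(1-s)^2$. For $n=3$, $d=2$ the basis is $1,x,x^2$, the sum is $1-1+1=1$, and the pole survives.

For two matrices we replace the point $s=\zeta$ by the curve $st=\zeta$ and the scaling by $(x,y)\mapsto(\sigma x,\tau y)$ with $\sigma\tau=\zeta$. Four difficulties arise, and they determine the course of the proof.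
\begin{enumerate}
\item We cannot use a polynomial ring and a free module over it. But the leading coefficient depends only on what happens at the general points of the top-dimensional components of the fixed locus. If the ring is regular and the module free there, a formula with the same three ingredients holds, with one summand per component (Section~\ref{sec:leading}).
\item The fixed locus has to be described. Its points are graded modules, that is, representations of a quiver, and its dimension is bounded by a quadratic form $\kappa$ in the dimension vector (Section~\ref{sec:fixed}).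
\item The analogue of $\sum\zeta^i$ vanishes when the dimension vector is \emph{uniform}, that is, evenly spread over the residues modulo $d$. We need this for \emph{all} top-dimensional components. For $d\in\{2,3\}$ we maximize $\kappa$ over real dimension vectors and find that all maximizers are uniform; they can be integral only if $6d\mid n$ (Sections~\ref{sec:max} and~\ref{sec:components}).
\item With several components, the summands for $C_{n,2}$ might cancel. We compute them and find that for real $s>1$ they all have the same sign (Section~\ref{sec:local}).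
\end{enumerate}

\section{Conventions and standard facts}\label{sec:conv}

Fix $d\in\{2,3\}$ and a primitive $d$-th root of unity $\zeta\in\mathbb C$.

\subsection*{Orders along the curve}
Every nonzero $\Phi\in\mathbb C(s,t)$ can be written as $(st-\zeta)^{-m}\Phi_1/\Phi_2$ with polynomials $\Phi_1,\Phi_2$ prime to $st-\zeta$; we call $m$ the \emph{order} of $\Phi$. The multiplicity of $st-\zeta$ in the denominator of $\Phi$ in lowest terms is $\max(m,0)$. If $m\le0$, the substitution $t=\zeta/s$ gives an element $\Phi|_{st=\zeta}\in\mathbb C(s)$, which is nonzero if and only if $m=0$. Laurent polynomials have order $\le0$, and $\varpi=1-(st)^d$ has order $-1$.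

\subsection*{Weights}
For $a=(i,j)\in\mathbb Z^2$ put $\mathbf s^a=s^it^j$ and
\[
\omega(a)=\mathbf s^a|_{st=\zeta}=\zeta^js^{i-j}\in\mathbb C(s)^*.
\]
The homomorphism $\omega$ has kernel $\mathbb Z(d,d)$, so it is an injective homomorphism on
\[
\Lambda=\mathbb Z^2/\mathbb Z(d,d)\;\cong\;\mathbb Z\times\mathbb Z/d,\qquad (i,j)\mapsto(p,\epsilon)=(i-j,\ j\bmod d),
\]
given by $\omega(p,\epsilon)=\zeta^\epsilon s^p$. Thus $\Lambda$ remembers of a degree exactly what the curve $st=\zeta$ sees. For a homogeneous element $u$ we write $\bar u\in\Lambda$ for the \emph{class} of $\deg u$, and $\omega(u)=\omega(\bar u)$. In the coordinates $(p,\epsilon)$ we have $\bar x=(1,0)$ and $\bar y=(-1,1)$.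

Evaluating at $s=2$ gives a homomorphism $\psi\colon\Lambda\to\mathbb C^*$, $\psi(p,\epsilon)=\zeta^\epsilon2^p$, which is still injective. Put $\sigma=\psi(\bar x)=2$ and $\tau=\psi(\bar y)=\zeta/2$, so that $\sigma\tau=\zeta$.

\subsection*{Graded commutative algebra}
Graded means $\mathbb Z^2$-graded unless another group is named. The shift $M(-a)$ has $M(-a)_b=M_{b-a}$, so $P(M(-a))=\mathbf s^aP(M)$. Let $R$ be a finitely generated graded $\mathbb C$-algebra with degrees in $\mathbb Z_{\ge0}^2$ and $R_{(0,0)}=\mathbb C$, and let $M$ be a finitely generated graded $R$-module.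
\begin{enumerate}
\item[(A1)] \emph{Noether normalization and Hilbert series.} If all degrees of $R$ lie in $\mathbb Z_{\ge0}(d,d)$ and $e=\dim R$, then $R$ is finite over a polynomial subring $B$ on $e$ homogeneous elements of a common degree $(de_0,de_0)$, $e_0\ge1$. Then $P(M)=Q/(1-(st)^{de_0})^e$ with a Laurent polynomial $Q$, and $Q(1,1)=\operatorname{rank}_BM$; both statements are read off from a finite graded free resolution of $M$ over $B$.
\item[(A2)] \emph{Primes.} The primes minimal over a homogeneous ideal are homogeneous, and $M$ has a finite filtration by graded submodules with quotients $(R/\mathfrak q)(-a)$, where the $\mathfrak q\supseteq\operatorname{ann}M$ are homogeneous primes.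
\item[(A3)] \emph{Koszul complexes.} For a homogeneous $u$, $K(u)$ is the complex $R(-\deg u)\xrightarrow{\,u\,}R$, and $K(u_1,\dots,u_r)=K(u_1)\otimes\dots\otimes K(u_r)$. The homology $H_i(u;M)$ of $K(u_1,\dots,u_r)\otimes M$ is killed by the $u_j$ and by $\operatorname{ann}M$; $H_0=M/(u)M$; and $H_i=0$ for $i>0$ if $u_1,\dots,u_r$ is a regular sequence on $M$. For a complex $C$ there is an exact sequence of complexes $0\to C\to C\otimes K(u)\to C'\to0$ with $C'_i=C_{i-1}(-\deg u)$.
\end{enumerate}

\subsection*{Varieties}
\begin{enumerate}
\item[(B)] Let $\phi\colon Y\to Z$ be a morphism of varieties with $Y$ irreducible. Then $\phi(Y)$ contains a dense open subset of its closure, over which the fibers have dimension $\dim Y-\dim\overline{\phi(Y)}$. Hence $\dim\overline{\phi(Y)}\le\dim Y-e$ if all nonempty fibers have dimension $\ge e$, with equality if they all have dimension $e$.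
\end{enumerate}

\subsection*{Pairs of matrices}
Let $A=\mathbb C\langle x,y\rangle$. A pair in $M_n^2$ is an $A$-module structure on $\mathbb C^n$, and orbits are isomorphism classes. Let $X=\operatorname{Spec}C_{n,2}$, with the quotient map $\pi\colon M_n^2\to X$; by points we mean closed points.
\begin{enumerate}
\item[(C1)] $C_{n,2}$ is a finitely generated domain with $(C_{n,2})_{(0,0)}=\mathbb C$, and $T_{n,2}$ is a finitely generated $C_{n,2}$-module.
\item[(C2)] (Artin, Procesi.) The map $\pi$ is surjective, $\pi(V)=\pi(V')$ if and only if $V$ and $V'$ have isomorphic semisimplifications (the same composition factors), and the orbits of semisimple modules are closed.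
\item[(C3)] (Burnside's theorem.) $V$ is simple if and only if the words in $x,y$ span $\operatorname{End}V$. In particular the simple pairs form an open subset of $M_n^2$.
\item[(C4)] If a reductive group $G$ acts on a smooth affine variety $Y$ and $y\in Y$ has closed orbit and trivial stabilizer, then by Luna's slice theorem the quotient $\operatorname{Spec}\mathbb C[Y]^G$ is smooth at the image of $y$, and the differential at $y$ of the quotient map is surjective with kernel the tangent space of the orbit.
\end{enumerate}
Apply (C4) to $G=\mathrm{PGL}_n$ and a simple $V=(x,y)$, whose stabilizer is trivial by Schur's lemma. The map $a\mapsto([a,x],[a,y])$ has kernel $\mathbb C\cdot1$, and its image lies in the tangent space of the orbit and has the same dimension $n^2-1$. So $X$ is smooth at $\pi(V)$ and we have an exact sequence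
\begin{equation}\label{eq:tangent}
0\to\mathbb C\to\operatorname{End}V\xrightarrow{\ a\mapsto([a,x],[a,y])\ }(\operatorname{End}V)^2\xrightarrow{\ d\pi\ }T_{\pi(V)}X\to0 .
\end{equation}

\section{The leading coefficient along $st=\zeta$}\label{sec:leading}

In this section $R$ is any finitely generated graded domain over $\mathbb C$ with degrees in $\mathbb Z_{\ge0}^2$ and $R_{(0,0)}=\mathbb C$. Choose homogeneous generators of $R$ and let $g_1,\dots,g_r$ be those of nonzero class; the others have degrees in $\mathbb Z(d,d)$. Let $I=(g_1,\dots,g_r)$. A monomial in the generators that has nonzero class contains some $g_j$, so $I$ is the ideal generated by all homogeneous elements of nonzero class, and $R/I$ has degrees in $\mathbb Z_{\ge0}(d,d)$. Put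
\[
\delta(R)=\dim R/I,\qquad G=\prod_{j=1}^r(1-\omega(g_j))\in\mathbb C(s).
\]
Since $\omega$ is injective on $\Lambda$, we have $G\ne0$. The generators $g_j$ are thus invisible for the order along the curve, and the Koszul complex lets us divide by them.

\begin{lemma}\label{lem:order}
For a finitely generated graded $R$-module $M\ne0$, the series $P(M)$ is a rational function of order at most $\dim R/(I+\operatorname{ann}M)$.
\end{lemma}

\begin{proof}
Taking the Euler characteristic of $K(g)\otimes M$ in each degree gives
\begin{equation}\label{eq:koszul}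
\prod_j(1-\mathbf s^{\deg g_j})\,P(M)=\sum_i(-1)^iP(H_i(g;M)).
\end{equation}
Each $H_i(g;M)$ is a finitely generated graded module over $R/J$, $J=I+\operatorname{ann}M$, by (A3), and $R/J$ has degrees in $\mathbb Z_{\ge0}(d,d)$. By (A1), $P(H_i)$ is a Laurent polynomial divided by $(1-(st)^{de_0})^{e}$ with $e=\dim R/J$, and $1-(st)^{de_0}$ has order $-1$. So the right side has order $\le e$. The product on the left has order $0$ because it restricts to $G\ne0$.
\end{proof}

Write $\delta=\delta(R)$ in this section. By the lemma we may define, for every finitely generated graded $M$,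
\[
L(M)=\varpi^{\delta}P(M)\big|_{st=\zeta}\in\mathbb C(s).
\]
Then $P(M)$ has order exactly $\delta$ if $L(M)\ne0$ and order at most $\delta-1$ if $L(M)=0$. The function $L$ is additive on short exact sequences, and $L(M(-a))=\omega(a)L(M)$.

Let $\mathcal P$ be the finite nonempty set of primes $\mathfrak p\supseteq I$ with $\dim R/\mathfrak p=\delta$. They are minimal over $I$, hence homogeneous. For $\mathfrak p\in\mathcal P$ apply (A1) to $R/\mathfrak p$: the numerator $Q$ is a polynomial in $(st)^d$, so its restriction to the curve is the constant $Q(1,1)=\operatorname{rank}_B R/\mathfrak p\ge1$, and $\varpi/(1-(st)^{de_0})$ restricts to $1/e_0$. Therefore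
\begin{equation}\label{eq:positive}
L(R/\mathfrak p)=Q(1,1)/e_0^{\delta}\quad\text{is a positive rational number.}
\end{equation}

We want to express $L(M)$ through the behavior of $M$ near the general point of each $V(\mathfrak p)$. The ordinary localization $R_{\mathfrak p}$ destroys the grading, which carries the weights $\omega$. We therefore invert homogeneous elements only.

\subsection*{Homogeneous localization}
Fix $\mathfrak p\in\mathcal P$. Let $S=R_{(\mathfrak p)}$ be obtained from $R$ by inverting all homogeneous elements outside $\mathfrak p$, and $M_{(\mathfrak p)}=M\otimes_RS$. The inverted elements have class $0$, because elements of nonzero class lie in $I\subseteq\mathfrak p$. Homogeneous elements of $S$ outside $\mathfrak pS$ are units. This has two consequences. First, in $\mathsf k=S/\mathfrak pS$, which has degrees in $\mathbb Z(d,d)$, every nonzero homogeneous element is invertible, so the usual proof for vector spaces shows that graded $\mathsf k$-modules have homogeneous bases. Second, Nakayama's lemma holds: if $N$ is finitely generated and graded with $N=\mathfrak pN$, and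 $n_1,\dots,n_l$ is a minimal homogeneous generating set with $l\ge1$, then $n_l=\sum a_in_i$ with homogeneous $a_i\in\mathfrak pS$ and $\deg a_l=0$; the homogeneous element $1-a_l$ is a unit, contradicting minimality. So $N=0$.

The modules $\mathsf k(-a)$ are simple objects in the category of graded $S$-modules, and $\mathsf k(-a)\cong\mathsf k(-a')$ implies $\bar a=\bar a'$ because $\mathsf k(-a)$ lives in degrees $a+\mathbb Z(d,d)$. Say that $N$ has \emph{finite length} if it has a finite filtration with quotients $\mathsf k(-a_1),\dots,\mathsf k(-a_l)$, and put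
\[
[N]=\omega(a_1)+\dots+\omega(a_l)\in\mathbb C(s).
\]
By the Jordan--H\"older theorem this is well defined and additive on short exact sequences, and $[N(-a)]=\omega(a)[N]$.

\begin{lemma}\label{lem:killed}
If $M$ is finitely generated, graded and killed by $I$, then each $M_{(\mathfrak p)}$, $\mathfrak p\in\mathcal P$, has finite length and
\[
L(M)=\sum_{\mathfrak p\in\mathcal P}[M_{(\mathfrak p)}]\,L(R/\mathfrak p).
\]
\end{lemma}

\begin{proof}
By (A2), additivity and exactness of localization it suffices to treat $M=(R/\mathfrak q)(-a)$ with a homogeneous prime $\mathfrak q\supseteq I$. If $\mathfrak p\in\mathcal P$ and $\mathfrak p\ne\mathfrak q$, then $\mathfrak q\not\subseteq\mathfrak p$ because $\mathfrak p$ is minimal over $I$; some homogeneous element of $\mathfrak q$ is inverted in $R_{(\mathfrak p)}$, and $M_{(\mathfrak p)}=0$. If $\mathfrak q\in\mathcal P$, then $M_{(\mathfrak q)}=\mathsf k(-a)$ and both sides equal $\omega(a)L(R/\mathfrak q)$. If $\mathfrak q\notin\mathcal P$, then $\dim R/\mathfrak q<\delta$, the left side vanishes by Lemma~\ref{lem:order}, and all terms on the right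 vanish.
\end{proof}

Multiplying \eqref{eq:koszul} by $\varpi^\delta$, restricting to the curve and applying Lemma~\ref{lem:killed} to the modules $H_i(g;M)$, we obtain for every finitely generated graded $M$
\begin{equation}\label{eq:localized}
G\cdot L(M)=\sum_{\mathfrak p\in\mathcal P}\chi_{\mathfrak p}(M)\,L(R/\mathfrak p),\qquad
\chi_{\mathfrak p}(M)=\sum_i(-1)^i\big[H_i(g;M_{(\mathfrak p)})\big].
\end{equation}
This formula still involves the generators $g_j$, about which we know nothing. When $R_{\mathfrak p}$ is regular they can be traded for a minimal system of local equations of $V(\mathfrak p)$.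

\begin{proposition}\label{prop:leading}
Assume that $R_{\mathfrak p}$ is regular for every $\mathfrak p\in\mathcal P$, and let $c=\dim R-\delta$. Then for each $\mathfrak p\in\mathcal P$ the ideal $\mathfrak pR_{(\mathfrak p)}$ is generated by $c$ homogeneous elements $z_1,\dots,z_c\in\mathfrak p$, the product $\Pi(\mathfrak p)=\prod_{i=1}^c(1-\omega(z_i))$ is nonzero, and
\begin{equation}\label{eq:LR}
L(R)=\sum_{\mathfrak p\in\mathcal P}\frac{L(R/\mathfrak p)}{\Pi(\mathfrak p)} .
\end{equation}
If $M$ is a finitely generated graded $R$-module such that each $M_{(\mathfrak p)}$ is free over $R_{(\mathfrak p)}$ with a homogeneous basis $w_1,\dots,w_l$, and $E(\mathfrak p)=\sum_i\omega(w_i)$, then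
\begin{equation}\label{eq:LM}
L(M)=\sum_{\mathfrak p\in\mathcal P}E(\mathfrak p)\,\frac{L(R/\mathfrak p)}{\Pi(\mathfrak p)} .
\end{equation}
\end{proposition}

\begin{proof}
Fix $\mathfrak p$, with $S$ and $\mathsf k$ as above. Since $R$ is a finitely generated domain, $\mathfrak p$ has height $c$. The ring $R_{\mathfrak p}$ is a localization of $S$, and a free $\mathsf k$-module of rank $\rho$ localizes to a vector space of dimension $\rho$ over the residue field of $R_{\mathfrak p}$. The graded $\mathsf k$-module $\mathfrak pS/\mathfrak p^2S$ is free, and it localizes to the cotangent space of the regular local ring $R_{\mathfrak p}$; so its rank is $c$. Lift a homogeneous basis to $z_1,\dots,z_c\in\mathfrak pS$. By Nakayama's lemma, applied to $\mathfrak pS/(z)$, these elements generate $\mathfrak pS$; clearing denominators, which are units, we may take $z_i\in\mathfrak p$.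

The homology $H_i(z;S)$ is killed by $(z)=\mathfrak pS$, so it is a free $\mathsf k$-module. In $R_{\mathfrak p}$ the $z_i$ are $c$ generators of the maximal ideal of a regular local ring of dimension $c$, hence a regular sequence. So for $i>0$ the module $H_i(z;S)$ localizes to $0$, has rank $0$, and vanishes; and $H_0(z;S)=\mathsf k$.

For a bounded complex $C$ of graded $S$-modules with homology of finite length put $\chi(C)=\sum(-1)^i[H_i(C)]$. For homogeneous $u$, the long exact sequence attached to the sequence of complexes in (A3) shows that $C\otimes K(u)$ has homology of finite length and $\chi(C\otimes K(u))=(1-\omega(u))\chi(C)$. Compute $\chi(K(g)\otimes K(z))$ over $S$ in two ways. Starting from $K(g)$, whose Euler characteristic is $\chi_{\mathfrak p}(R)$, we get $\Pi(\mathfrak p)\chi_{\mathfrak p}(R)$. Starting from $K(z)$, whose Euler characteristic is $[\mathsf k]=1$, we get $G$. Hence $\Pi(\mathfrak p)\chi_{\mathfrak p}(R)=G\ne0$. So $\Pi(\mathfrak p)\ne0$, and \eqref{eq:localized} for $M=R$, divided by $G$, is \eqref{eq:LR}. If $M_{(\mathfrak p)}\cong\bigoplus_iS(-\deg w_i)$, then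 $\chi_{\mathfrak p}(M)=E(\mathfrak p)\chi_{\mathfrak p}(R)$, and \eqref{eq:localized} gives \eqref{eq:LM}.
\end{proof}

These are the formulas of Section~\ref{sec:mechanism}, with one summand for each top-dimensional component of $V(I)$.

\section{The fixed locus and graded modules}\label{sec:fixed}

From now on $R=C_{n,2}$, $T=T_{n,2}$, $X=\operatorname{Spec}R$, and $I$ is the ideal of Section~\ref{sec:leading}. We must find the top-dimensional components of $V(I)\subseteq X$ without knowing generators of $R$. The way around is to see $V(I)$ as a fixed locus.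

The map $(x,y)\mapsto(\sigma x,\tau y)$ commutes with conjugation and induces an automorphism $\eta$ of $X$ with $f(\eta Q)=\psi(\bar f)f(Q)$ for homogeneous $f\in R$. A point $Q$ is fixed by $\eta$ if and only if $(\psi(\bar f)-1)f(Q)=0$ for all homogeneous $f$. Since $\psi$ is injective, this means that all $f$ of nonzero class vanish at $Q$. Thus $V(I)$ is the set of fixed points of $\eta$.

\begin{definition}
A \emph{$\Lambda$-graded module} is a finite-dimensional $A$-module $V=\bigoplus_{v\in\Lambda}V_v$ with $xV_v\subseteq V_{v+\bar x}$ and $yV_v\subseteq V_{v+\bar y}$. It is \emph{graded-simple} if $V\ne0$ and its only graded submodules are $0$ and $V$. Its \emph{dimension vector} is $\beta=(\dim V_v)_{v\in\Lambda}$, and its \emph{grading operator} $h\in\mathrm{GL}(V)$ acts on $V_v$ by $\psi(v)$.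
\end{definition}

The eigenspaces of $h$ are the $V_v$, because $\psi$ is injective, and
\begin{equation}\label{eq:h}
hxh^{-1}=\sigma x,\qquad hyh^{-1}=\tau y .
\end{equation}
The space $\operatorname{End}V$ is $\Lambda$-graded, $\operatorname{End}_\lambda V$ consisting of the maps with $V_v\to V_{v+\lambda}$ for all $v$. A $\Lambda$-graded module is the same as a representation of the quiver with vertex set $\Lambda=\mathbb Z\times\mathbb Z/d$ and arrows
\[
x\colon(p,\epsilon)\to(p+1,\epsilon),\qquad y\colon(p,\epsilon)\to(p-1,\epsilon+1);
\]
see Figure~\ref{fig:quiver}. It has no loops and no multiple arrows. We call $\{p\}\times\mathbb Z/d$ the \emph{column} $p$. By Schur's lemma, a graded-simple $V$ has only scalars as $A$-endomorphisms of class $0$.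

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={inner sep=3pt}]
\node[circle,draw] (a1) at (0,0) {$1$};
\node[circle,draw] (a2) at (2.2,0) {$2$};
\node[circle,draw] (a3) at (4.4,0) {$2$};
\node[circle,draw] (a4) at (6.6,0) {$1$};
\node[circle,draw] (b1) at (0,1.8) {$1$};
\node[circle,draw] (b2) at (2.2,1.8) {$2$};
\node[circle,draw] (b3) at (4.4,1.8) {$2$};
\node[circle,draw] (b4) at (6.6,1.8) {$1$};
\draw[->,thick] (a1)--(a2); \draw[->,thick] (a2)--(a3); \draw[->,thick] (a3)--(a4);
\draw[->,thick] (b1)--(b2); \draw[->,thick] (b2)--(b3); \draw[->,thick] (b3)--(b4);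
\draw[->,dashed] (a2)--(b1); \draw[->,dashed] (a3)--(b2); \draw[->,dashed] (a4)--(b3);
\draw[->,dashed] (b2)--(a1); \draw[->,dashed] (b3)--(a2); \draw[->,dashed] (b4)--(a3);
\node at (-1.1,0) {$\epsilon=0$}; \node at (-1.1,1.8) {$\epsilon=1$};
\node at (0,-0.7) {$p=1$}; \node at (2.2,-0.7) {$p=2$};
\node at (4.4,-0.7) {$p=3$}; \node at (6.6,-0.7) {$p=4$};
\end{tikzpicture}
\caption{Four columns of the quiver with vertices $(p,\epsilon)\in\mathbb Z\times\mathbb Z/2$ (the case $d=2$). Solid arrows are $x\colon(p,\epsilon)\to(p+1,\epsilon)$, dashed arrows are $y\colon(p,\epsilon)\to(p-1,\epsilon+1)$. The numbers form the dimension vector of total dimension $12$ that gives the counterexample for $n=12$.}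
\label{fig:quiver}
\end{figure}

\begin{lemma}\label{lem:fixed}
A point of $X$ lies in $V(I)$ if and only if it is the image of a direct sum of graded-simple $\Lambda$-graded modules.
\end{lemma}

\begin{proof}
If $V=(x,y)$ is $\Lambda$-graded, then $(\sigma x,\tau y)$ is conjugate to $(x,y)$ by \eqref{eq:h}, so $\pi(V)$ is fixed by $\eta$. Conversely let $Q$ be fixed by $\eta$ and represent it by a semisimple $V=(x,y)$. The pair $(\sigma x,\tau y)$ has the same invariant subspaces, so it is semisimple, and its image is $\eta Q=Q$. By (C2) there is $a\in\mathrm{GL}(V)$ with $ax=\sigma xa$ and $ay=\tau ya$. Let $V^{(\alpha)}$ be the generalized eigenspace of $a$ for $\alpha\in\mathbb C^*$. From $(a-\sigma\alpha)x=\sigma x(a-\alpha)$ we get $xV^{(\alpha)}\subseteq V^{(\sigma\alpha)}$, and the same identity with $y,\tau$ gives $yV^{(\alpha)}\subseteq V^{(\tau\alpha)}$. Choose a set $\mathcal C$ of representatives of the cosets of $\psi(\Lambda)$ in $\mathbb C^*$ and put $V_v=\bigoplus_{\alpha\in\mathcal C}V^{(\alpha\psi(v))}$. This is a $\Lambda$-grading of the module $V$. Take a maximal chain of graded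 submodules; its quotients are graded-simple, and their direct sum has the same composition factors as $V$. By (C2) its image is $Q$.
\end{proof}

For a dimension vector $\beta$ put $|\beta|=\sum_v\beta_v$ and $W=\bigoplus_v\mathbb C^{\beta_v}$. Let $\operatorname{Rep}(\beta)=\operatorname{End}_{\bar x}W\times\operatorname{End}_{\bar y}W$ be the vector space of graded module structures on $W$; the group $G(\beta)=\prod_v\mathrm{GL}_{\beta_v}$ acts on it, and orbits are isomorphism classes of graded modules. Put
\[
\kappa(\beta)=\dim\operatorname{Rep}(\beta)-\dim G(\beta)=\sum_{v\to w}\beta_v\beta_w-\sum_v\beta_v^2,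
\]
the first sum running over all arrows. Since scalars act trivially, $1+\kappa(\beta)$ is the expected number of parameters. Let $\operatorname{Rep}(\beta)^{\mathrm{gs}}$ be the set of graded-simple points.

\begin{lemma}\label{lem:open}
For $0\le\alpha\le\beta$ with $\alpha\ne0,\beta$, let $Z_\alpha\subseteq\operatorname{Rep}(\beta)$ be the set of modules that have a graded submodule of dimension vector $\alpha$. Then $Z_\alpha$ is closed and
\begin{equation}\label{eq:codim}
\operatorname{codim}Z_\alpha\ \ge\ \sum_v\alpha_v\Big(\sum_{v\to w}\beta_w-\beta_v\Big)-\kappa(\alpha).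
\end{equation}
Consequently $\operatorname{Rep}(\beta)^{\mathrm{gs}}$ is open, and irreducible if nonempty.
\end{lemma}

\begin{proof}
Let $\mathrm{Gr}=\prod_v\mathrm{Gr}(\alpha_v,\beta_v)$ be the projective variety of graded subspaces $U\subseteq W$ of dimension vector $\alpha$; its dimension is $\sum_v\alpha_v(\beta_v-\alpha_v)$. The pairs $(V,U)$ with $U$ a submodule of $V$ form a closed subset $\widetilde Z$ of $\operatorname{Rep}(\beta)\times\mathrm{Gr}$, and $Z_\alpha$ is its projection, which is closed because $\mathrm{Gr}$ is projective. For fixed $U$ the condition is that for each arrow $v\to w$ the induced map $U_v\to W_w/U_w$ vanish; these are $\sum_{v\to w}\alpha_v(\beta_w-\alpha_w)$ independent linear equations. So $\widetilde Z$ is a vector bundle over $\mathrm{Gr}$, and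
\[
\operatorname{codim}Z_\alpha\ge\sum_{v\to w}\alpha_v(\beta_w-\alpha_w)-\sum_v\alpha_v(\beta_v-\alpha_v),
\]
which is \eqref{eq:codim} after collecting the terms quadratic in $\alpha$. Finally $\operatorname{Rep}(\beta)^{\mathrm{gs}}$ is the complement of the finitely many $Z_\alpha$ in an affine space.
\end{proof}

\begin{lemma}\label{lem:cover}
\begin{enumerate}
\item[(a)] $V(I)$ is the union, over finitely many tuples $(\beta_1,\dots,\beta_r)$ with $\sum|\beta_i|=n$, of the images of the maps $\prod_i\operatorname{Rep}(\beta_i)^{\mathrm{gs}}\to X$, $(V_i)\mapsto\pi(\bigoplus V_i)$. The closure of such an image, if nonempty, is irreducible of dimension at most $\sum_i(1+\kappa(\beta_i))$.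
\item[(b)] If $\operatorname{Rep}(\beta)^{\mathrm{gs}}\ne\emptyset$, then either $|\beta|=1$ and $1+\kappa(\beta)=0$, or $|\beta|\ge2d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A graded-simple module is generated by any nonzero homogeneous vector, so its support is a connected set of at most $n$ vertices. Up to translation in $\Lambda$ there are finitely many such dimension vectors, and translating the grading of a summand does not change the underlying $A$-module. With Lemma~\ref{lem:fixed} this gives the first claim. The stabilizer in $G(\beta_i)$ of a graded-simple module consists of scalars, so its orbit has dimension $\dim G(\beta_i)-1$. Each fiber of the map is a union of products of such orbits, and (B) gives the bound.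

(b) If $|\beta|=1$, then $\kappa(\beta)=-1$ because there are no loops. Let $V$ be graded-simple with $\dim V>1$, let $0\ne u\in V_v$, and let $A_+\subset A$ be the span of the words of positive length. The graded submodule $A_+u$ is nonzero, for otherwise $\mathbb Cu$ would be a graded submodule and $V=\mathbb Cu$. So $A_+u=V\ni u$. Comparing components in $V_v$, we find a word of positive length and class $0$ that does not kill $u$. Its degree is $(dm,dm)$ with $m\ge1$, so its length is at least $2d$. The \emph{level} $(i,j)\mapsto i+j\bmod 2d$ is well defined on $\Lambda$, and each arrow raises it by $1$. Applying the letters of the word one after the other, we obtain nonzero homogeneous vectors on all $2d$ levels. Hence $\dim V\ge2d$.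
\end{proof}

\begin{example}\label{ex:four}
Let $d=2$, $n=4$. By the proof of (b), a graded-simple module of dimension $>1$ then has dimension $4$, with one basis vector on each level; there are at most four arrows between these vertices, so $\kappa\le0$ and $\dim V(I)\le1$. Let $a\ne0$ and let $x,y$ kill all basis vectors except as indicated.
\begin{enumerate}
\item[(i)] $xe_0=e_1$, $ye_1=e_2$, $xe_2=e_3$, $ye_3=ae_0$, at the vertices $(0,0),(1,0),(0,1),(1,1)$; here $\operatorname{tr}(yx)^2=2a$.
\item[(ii)] $xe_0=e_1$, $xe_1=e_2$, $ye_2=e_3$, $ye_3=ae_0$, at the vertices $(0,0),(1,0),(2,0),(1,1)$; here $\operatorname{tr}y^2x^2=a$.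
\end{enumerate}
Both are graded-simple, since graded subspaces are spanned by basis vectors, and both sweep out curves in $V(I)$ as $a$ varies. The module (i) is not simple: if $a=c^2$ and $u=ce_0+e_2$, then $yu=0$, $x^2u=0$ and $yxu=cu$, so $u$ and $xu$ span a submodule. We shall have to exclude this phenomenon, since regularity of $R$ and freeness of $T$ will come from simple modules.
\end{example}

\section{Maximizing $\kappa$}\label{sec:max}

By Lemma~\ref{lem:cover} the dimension of $V(I)$ is governed by the maximum of $\kappa(\beta)$ for given $|\beta|$. We first solve the corresponding problem on a line and then reduce to it by averaging over columns. For a finitely supported $b\colon\mathbb Z\to\mathbb R_{\ge0}$ put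
\[
|b|=\sum_pb_p,\qquad\mu(b)=2\sum_pb_pb_{p+1}-\sum_pb_p^2 .
\]

\begin{lemma}\label{lem:mu}
We have $\mu(b)\le|b|^2/6$. For $|b|>0$ equality holds if and only if $b$ is a translate of $\frac{|b|}6(1-\rho,\,2-\rho,\,2,\,1+\rho,\,\rho)$ for some $0\le\rho\le1$.
\end{lemma}

\begin{proof}
For $b=(1-\rho,2-\rho,2,1+\rho,\rho)$ we have $|b|=6$,
\begin{align*}
\textstyle\sum b_pb_{p+1}&=(2-3\rho+\rho^2)+(4-2\rho)+(2+2\rho)+(\rho+\rho^2)=8-2\rho+2\rho^2,\\
\textstyle\sum b_p^2&=(1-2\rho+\rho^2)+(4-4\rho+\rho^2)+4+(1+2\rho+\rho^2)+\rho^2=10-4\rho+4\rho^2,
\end{align*}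
so $\mu(b)=6=|b|^2/6$. Both sides of the inequality are homogeneous of degree $2$ and invariant under translation. So it suffices to fix $L\ge5$, to let $m$ be the maximum of $\mu$ on the simplex of all $b$ supported in $\{1,\dots,L\}$ with $|b|=1$, and to show that $m=\frac16$ and every maximizer $b$ has the stated form. We know $m\ge\frac16$.

Suppose the support of $b$ consists of at least two maximal intervals, with masses $N_i<1$, $\sum N_i=1$. No product $b_pb_{p+1}\ne0$ connects two of them, so $\mu(b)\le m\sum N_i^2<m$, a contradiction. So the support is an interval, which we renumber as $1,\dots,\ell$, with $b_0=b_{\ell+1}=0$. Moving a small mass between two points of the support stays in the simplex, so the partial derivatives $2(b_{p-1}+b_{p+1}-b_p)$ agree for $1\le p\le\ell$. Since $\sum_pb_p(b_{p-1}+b_{p+1}-b_p)=\mu(b)=m$ and $|b|=1$, we get $b_{p+1}=m+b_p-b_{p-1}$ for $1\le p\le\ell$. Hence, as long as the index is at most $\ell+1$,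
\[
b_2=m+b_1,\qquad b_3=2m,\qquad b_4=2m-b_1,\qquad b_5=m-b_1,\qquad b_6=0 .
\]
Now use $b_{\ell+1}=0$. The cases $\ell=1,2$ would give $m+b_1=0$ or $2m=0$. For $\ell=3$ we get $b_1=2m$, $b=m(2,3,2)$ and $m=\frac17<\frac16$. For $\ell\ge6$ the equation $b_6=0$ contradicts $6\in\operatorname{supp}b$. For $\ell=4$ we get $b_1=m$, $b=m(1,2,2,1)$ and $m=\frac16$; this is $\rho=0$, and up to translation also $\rho=1$. For $\ell=5$ the entries sum to $6m$, so $m=\frac16$, and $b$ has the stated form with $\rho=1-b_1/m\in(0,1)$.
\end{proof}

Call a dimension vector $\beta$ \emph{uniform of profile $b$} if $\beta_{p,\epsilon}=b_p$ for all $p,\epsilon$.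

\begin{lemma}\label{lem:kappa}
Let $d\in\{2,3\}$, let $\beta$ be a dimension vector and $B_p=\sum_\epsilon\beta_{p,\epsilon}$. Then
\[
\kappa(\beta)\le\frac1d\,\mu(B)\le\frac{|\beta|^2}{6d}.
\]
The first inequality is an equality if and only if $\beta$ is uniform, and for $\beta$ uniform of profile $b$ we have $\kappa(\beta)=d\,\mu(b)$.
\end{lemma}

\begin{proof}
Write $\beta_{p,\epsilon}=B_p/d+r_{p,\epsilon}$, so that $\sum_\epsilon r_{p,\epsilon}=0$, and let $\|r_p\|^2=\sum_\epsilon r_{p,\epsilon}^2$. Then $\sum_\epsilon\beta_{p,\epsilon}^2=B_p^2/d+\|r_p\|^2$. The arrows between columns $p$ and $p+1$ join $(p+1,\epsilon)$ to $(p,\epsilon)$ and to $(p,\epsilon+1)$, so they contribute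
\[
\sum_\epsilon(\beta_{p,\epsilon}+\beta_{p,\epsilon+1})\beta_{p+1,\epsilon}=\frac2dB_pB_{p+1}+c_p,\qquad
c_p=\sum_\epsilon(r_{p,\epsilon}+r_{p,\epsilon+1})\,r_{p+1,\epsilon},
\]
the terms linear in $r$ summing to zero. Hence $\kappa(\beta)=\frac1d\mu(B)+\sum_pc_p-\sum_p\|r_p\|^2$. For $d=2$ we have $r_{p,\epsilon}+r_{p,\epsilon+1}=0$, so $c_p=0$, and the claims on the first inequality follow. For $d=3$ we have $r_{p,\epsilon}+r_{p,\epsilon+1}=-r_{p,\epsilon+2}$, so
\[
c_p=-\sum_\epsilon r_{p,\epsilon+2}\,r_{p+1,\epsilon}\le\tfrac12\big(\|r_p\|^2+\|r_{p+1}\|^2\big),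
\]
and summing over $p$ gives $\sum c_p\le\sum\|r_p\|^2$. If $r\ne0$ and $p$ is the largest index with $r_p\ne0$, then $c_p=0<\frac12\|r_p\|^2$, so the inequality is strict. The second inequality is Lemma~\ref{lem:mu}. For uniform $\beta$ we have $B=db$ and $\frac1d\mu(B)=d\mu(b)$.
\end{proof}

\section{The top-dimensional components for $n=6dk$}\label{sec:components}

Let $n=6dk$ and $\delta=1+6dk^2$. For $0\le j<k$ let
\[
b^{(j)}=(k-j,\ 2k-j,\ 2k,\ k+j,\ j)\quad\text{in the columns }p=1,\dots,5,
\]
and let $\beta^{(j)}$ be uniform of profile $b^{(j)}$. By Lemmas~\ref{lem:mu} and~\ref{lem:kappa} with $\rho=j/k$,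
\[
|b^{(j)}|=6k,\qquad\mu(b^{(j)})=6k^2,\qquad|\beta^{(j)}|=n,\qquad\kappa(\beta^{(j)})=6dk^2=\delta-1 .
\]
View $\operatorname{Rep}(\beta^{(j)})$ as a linear subspace of $M_n^2$. Let $\operatorname{Rep}(\beta^{(j)})^{\mathrm s}$ be the subset of points that are simple $A$-modules, open by (C3), and let $F_j\subseteq V(I)$ be the closure of $\pi(\operatorname{Rep}(\beta^{(j)}))$.

\begin{proposition}\label{prop:components}
For each $j$ the set $\operatorname{Rep}(\beta^{(j)})^{\mathrm s}$ is nonempty, its image contains a dense open subset of $F_j$, and $\dim F_j=\delta$. Moreover $\dim V(I)=\delta$, and for every $\mathfrak p\in\mathcal P$ there is a $j$ with $V(\mathfrak p)=F_j$.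
\end{proposition}

\begin{proof}
In Steps 2--4 we fix $j$ and write $\beta=\beta^{(j)}$, $b=b^{(j)}$.

\emph{Step 1: all other pieces of $V(I)$ have dimension $<\delta$.} Take a tuple as in Lemma~\ref{lem:cover}(a) with nonempty image, and let $n_1,\dots,n_{l}$ be the sizes $|\beta_i|$ that exceed $1$. Then $n_i\ge2d$ and $\sum n_i\le n$, and by Lemmas~\ref{lem:cover} and~\ref{lem:kappa} the closure of the image has dimension at most $l+\sum n_i^2/6d$. If $l=0$ this is $0<\delta$. If $l\ge2$, then
\[
\frac{n^2-\sum n_i^2}{6d}\ \ge\ \frac{\sum_{i\ne i'}n_in_{i'}}{6d}\ \ge\ \frac{4d^2\,l(l-1)}{6d}\ \ge\ \frac83(l-1)\ >\ l-1,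
\]
so the dimension is less than $l+n^2/6d-(l-1)=\delta$. If $l=1$, with $|\beta_1|=n_1$, the dimension is at most $1+\kappa(\beta_1)\le1+n_1^2/6d\le\delta$. It can equal $\delta$ only if $n_1=n$, so that the tuple is $(\beta_1)$, and $\kappa(\beta_1)=n^2/6d$. Then $\beta_1$ is uniform, and its profile, of mass $6k$, is a translate of $k(1-\rho,2-\rho,2,1+\rho,\rho)$ with integer entries. So $k\rho\in\{0,\dots,k\}$, and since $\rho=1$ gives a translate of $\rho=0$, the vector $\beta_1$ is a translate of some $\beta^{(j)}$. Thus $V(I)$ is the union of $F_0,\dots,F_{k-1}$ and of finitely many closed sets of dimension $<\delta$.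

\emph{Step 2: $\operatorname{Rep}(\beta)^{\mathrm{gs}}\ne\emptyset$.} The two arrows leaving $(p,\epsilon)$ end in the columns $p+1$ and $p-1$. With $b_0=b_6=0$, the numbers $b_{p-1}+b_{p+1}-b_p$ for $p=1,\dots,5$ are
\[
(2k-j)-(k-j),\quad(3k-j)-(2k-j),\quad3k-2k,\quad(2k+j)-(k+j),\quad(k+j)-j,
\]
all equal to $k$; this is the critical-point equation from the proof of Lemma~\ref{lem:mu}. So for $0\le\alpha\le\beta$, $\alpha\ne0,\beta$, the bound \eqref{eq:codim} and Lemma~\ref{lem:kappa} give
\[
\operatorname{codim}Z_\alpha\ \ge\ k|\alpha|-\kappa(\alpha)\ \ge\ k|\alpha|-\frac{|\alpha|^2}{6d}=\frac{|\alpha|\,(n-|\alpha|)}{6d}>0 .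
\]
Finitely many proper closed subsets do not cover $\operatorname{Rep}(\beta)$.

\emph{Step 3: $\operatorname{Rep}(\beta)^{\mathrm s}\ne\emptyset$.} Example~\ref{ex:four}(i) shows that graded-simple modules need not be simple. We identify the obstruction and show that it occurs only on a thin set.

Let $V$ be graded-simple, and suppose that $V$ has no $A$-automorphism that is homogeneous of nonzero class. We claim that $V$ is simple. By \eqref{eq:h} the grading operator $h$ permutes the $A$-submodules of $V$, so it preserves the socle, the sum of all simple submodules. A subspace stable under $h$ is graded. Hence the socle is a nonzero graded submodule, so it is $V$, and $V$ is semisimple. Since $x$ and $y$ are homogeneous, the homogeneous components of an $A$-endomorphism are $A$-endomorphisms. A nonzero homogeneous $A$-endomorphism has a graded kernel, which must be $0$; so it is an automorphism and by assumption has class $0$, hence is a scalar. Thus $V$ is semisimple with $\operatorname{End}_AV=\mathbb C$, so it is simple.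

Now let $V\in\operatorname{Rep}(\beta)^{\mathrm{gs}}$ have an $A$-automorphism of class $u\ne0$. The finite support of $\beta$ is invariant under translation by $u$, so $u=(0,\epsilon_0)$ with $\epsilon_0\ne0$. Since $d$ is prime, a power $\theta$ of the automorphism has class $(0,1)$. Then $\theta^d$ has class $0$, so it is a nonzero scalar, and after rescaling $\theta^d=1$. Put $U_p=V_{p,0}$ and identify $U_p$ with $V_{p,\epsilon}$ through $\theta^\epsilon$, which depends only on $\epsilon\bmod d$. For $u'\in U_p$ we have $x\theta^\epsilon u'=\theta^\epsilon(xu')$ and $y\theta^\epsilon u'=\theta^{\epsilon+1}(\theta^{-1}yu')$. So under the identification $x$ and $y$ become the maps $x\colon U_p\to U_{p+1}$ and $\theta^{-1}y\colon U_p\to U_{p-1}$, independent of $\epsilon$. Let $\operatorname{Rep}'\subseteq\operatorname{Rep}(\beta)$ be the linear subspace of modules whose matrices do not depend on $\epsilon$, and $G'=\prod_p\mathrm{GL}_{b_p}\subseteq G(\beta)$ the diagonal subgroup, which preserves $\operatorname{Rep}'$. Then $\dim\operatorname{Rep}'-\dim G'=2\sum b_pb_{p+1}-\sum b_p^2=\mu(b)=6k^2$,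 and we have shown that $V$ lies in the image of the action map $G(\beta)\times\operatorname{Rep}'\to\operatorname{Rep}(\beta)$. This map is constant on the orbits of the free action $a'\cdot(a,U)=(aa'^{-1},a'U)$ of $G'$, so its fibers have dimension at least $\dim G'$. By (B) the closure of its image has dimension at most
\[
\dim G(\beta)+6k^2\ <\ \dim G(\beta)+6dk^2=\dim\operatorname{Rep}(\beta).
\]
The nonempty open set $\operatorname{Rep}(\beta)^{\mathrm{gs}}$ is not contained in this proper closed set, and any of its points outside is simple.

\emph{Step 4: $\dim F_j=\delta$.} The open set $Y=\operatorname{Rep}(\beta)^{\mathrm s}$ is dense in $\operatorname{Rep}(\beta)$, so $\pi(Y)$ is dense in $F_j$ and by (B) contains a dense open subset. We compute the fibers of $\pi|_Y$. Let $V=(x,y)$ and $V'=(x',y')$ in $Y$ have the same image. By (C2) there is $f\in\mathrm{GL}(W)$ with $fx=x'f$, $fy=y'f$. Both modules have the same grading operator $h$, and by \eqref{eq:h} for $V'$ we have $(f^{-1}hf)x(f^{-1}hf)^{-1}=f^{-1}hx'h^{-1}f=\sigma x$, and in the same way $\tau y$ for $y$. So $h^{-1}f^{-1}hf$ commutes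 with $x$ and $y$ and is a scalar $c$: $hf=cfh$. Hence $f$ maps $W_v$ into the eigenspace of $h$ for $c\psi(v)$. This forces $c=\psi(u)$ for some $u\in\Lambda$, and $f$ maps $W_v$ isomorphically onto $W_{v+u}$. Then translation by $u$ preserves $\beta$, so $u\in\{0\}\times\mathbb Z/d$, and $V'$ is isomorphic as a graded module to one of the $d$ translates of $V$ by such $u$. So each fiber is a finite union of $G(\beta)$-orbits, each of dimension $\dim G(\beta)-1$, and (B) gives $\dim F_j=1+\kappa(\beta)=\delta$.

\emph{Conclusion.} Steps 1 and 4 give $\dim V(I)=\delta$. For $\mathfrak p\in\mathcal P$ the irreducible set $V(\mathfrak p)$ of dimension $\delta$ lies in one of the finitely many closed sets of Step 1, necessarily in some $F_j$, and equals it since $F_j$ is irreducible of the same dimension.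
\end{proof}

In particular $\delta(R)=\delta=1+6dk^2$, so the function $L$ of Section~\ref{sec:leading} measures the order that appears in Theorem~\ref{thm:main}.

\section{Local data and the end of the proof}\label{sec:local}

Fix $\mathfrak p\in\mathcal P$, let $F=V(\mathfrak p)=F_j$, $\beta=\beta^{(j)}$, $b=b^{(j)}$, and put
\[
\gamma_q=\sum_pb_pb_{p+q}=\gamma_{-q}\qquad(q\in\mathbb Z).
\]
For $V\in\operatorname{Rep}(\beta)$ and $\lambda=(q,\epsilon)$ we have, by uniformity,
\begin{equation}\label{eq:end}
\dim\operatorname{End}_\lambda V=\sum_v\beta_v\beta_{v+\lambda}=d\gamma_q ,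
\end{equation}
which does not depend on $\epsilon$. We verify the hypotheses of Proposition~\ref{prop:leading} and compute $E(\mathfrak p)$ and $\Pi(\mathfrak p)$ at a general point of $F$.

\subsection*{Regularity}
Let $V\in\operatorname{Rep}(\beta)^{\mathrm s}$ and let $\mathfrak m\supseteq\mathfrak p$ be the maximal ideal of $\pi(V)\in F$. By (C4) the ring $R_{\mathfrak m}$ is regular, and $R_{\mathfrak p}$, a localization of a regular local ring at a prime, is regular.

\subsection*{The mixed trace algebra}

\begin{lemma}\label{lem:free}
$T_{(\mathfrak p)}$ is free over $R_{(\mathfrak p)}$ with a homogeneous basis, and $E(\mathfrak p)=0$.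
\end{lemma}

\begin{proof}
Let $V\in\operatorname{Rep}(\beta)^{\mathrm s}$. By (C3) there are words $w_1,\dots,w_{n^2}$ in $x,y$ whose values at $V$ form a basis of $\operatorname{End}V$. They are homogeneous elements of $T$. Let $\Gamma=(\operatorname{tr}w_iw_{i'})$ be their Gram matrix and $\Delta=\det\Gamma\in R$, a homogeneous element. The trace form on $M_n$ is nondegenerate, so $\Delta$ is nonzero at a point exactly when the values of the $w_i$ form a basis there. In particular $\Delta(\pi(V))\ne0$, so $\Delta\notin\mathfrak p$ and $\Delta$ is a unit in $R_{(\mathfrak p)}$.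

If $\sum c_iw_i=0$ with $c_i\in R$, then $\Gamma c=0$, so $\Delta c=0$ and $c=0$. For $f\in T$ the traces $\operatorname{tr}fw_{i'}$ lie in $R$, and Cramer's rule gives $c_i\in R$ with $\sum_ic_i\operatorname{tr}w_iw_{i'}=\Delta\operatorname{tr}fw_{i'}$ for all $i'$. The map $\Delta f-\sum c_iw_i$ is orthogonal to all $w_{i'}$, so it vanishes on the dense set where $\Delta\ne0$, hence everywhere. Thus the $w_i$ form a basis of $T_{(\mathfrak p)}$.

The value of $w_i$ at $V$ lies in $\operatorname{End}_{\bar w_i}V$, and these values form a basis of $\bigoplus_\lambda\operatorname{End}_\lambda V$. So exactly $\dim\operatorname{End}_\lambda V$ of the $w_i$ have class $\lambda$, and by \eqref{eq:end}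
\[
E(\mathfrak p)=\sum_{q\in\mathbb Z}\ \sum_{\epsilon\in\mathbb Z/d}d\gamma_q\,\zeta^\epsilon s^q=\Big(\sum_qd\gamma_qs^q\Big)\Big(\sum_{\epsilon}\zeta^\epsilon\Big)=0 .\qedhere
\]
\end{proof}

\subsection*{The local equations of $F$}
We cannot write down the invariants $z_1,\dots,z_c$ of Proposition~\ref{prop:leading}, but only their classes enter $\Pi(\mathfrak p)$. These classes are the weights of $\eta$ on the conormal space of $F$ at a general point, and the sequence \eqref{eq:tangent} computes them.

\begin{lemma}\label{lem:classes}
Put $\nu_q=\gamma_{q-1}+\gamma_{q+1}-\gamma_q=\nu_{-q}$. Each class $(q,\epsilon)\ne(0,0)$ occurs exactly $d\nu_q$ times among $\bar z_1,\dots,\bar z_c$, and the class $0$ does not occur. Consequently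
\begin{equation}\label{eq:Pi}
\Pi(\mathfrak p)=d^{\,6dk^2}\prod_{q>0}\big[(1-s^{dq})(1-s^{-dq})\big]^{d\nu_q},
\end{equation}
and for real $s>1$ this is a nonzero real number of sign $(-1)^{15dk^2}$.
\end{lemma}

\begin{proof}
\emph{Choice of the point.} Since $\mathfrak p$ is finitely generated and $\mathfrak pR_{(\mathfrak p)}=(z_1,\dots,z_c)$, there is a homogeneous $u\notin\mathfrak p$ with $u\mathfrak p\subseteq(z_1,\dots,z_c)R$. Three dense open subsets of the irreducible variety $F$ meet, so by Proposition~\ref{prop:components} there is a point $Q\in F$ such that $u(Q)\ne0$, $F$ is smooth at $Q$, and $Q=\pi(V)$ with $V=(x,y)\in\operatorname{Rep}(\beta)^{\mathrm s}$. Let $\mathfrak m$ be its maximal ideal.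

\emph{The cotangent space.} Grade $R$ by $\Lambda$. Since $\mathfrak m\supseteq I$ contains all elements of nonzero class, $\mathfrak m$ is $\Lambda$-graded, and so is $\mathfrak m/\mathfrak m^2$. It has dimension $\dim X=c+\delta$ because $X$ is smooth at $Q$. Its quotient $\mathfrak m/(\mathfrak m^2+\mathfrak p)$ is the cotangent space of $F$ at $Q$; this has dimension $\delta$ and is concentrated in class $0$, being a subquotient of $R/\mathfrak p$. So the image of $\mathfrak p$ in $\mathfrak m/\mathfrak m^2$ has dimension $c$. For $f\in\mathfrak p$ write $uf=\sum r_iz_i$; then $u(Q)f\equiv\sum r_i(Q)z_i$ modulo $\mathfrak m^2$. Hence the image is spanned by the $c$ elements $z_i$, which form a basis of it. If $m_\lambda=\dim(\mathfrak m/\mathfrak m^2)_\lambda$, then the class $\lambda\ne0$ occurs $m_\lambda$ times among the $\bar z_i$, and the class $0$ occurs $m_0-\delta$ times.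

\emph{Eigenvalues.} For $f\in\mathfrak m$ of class $\lambda$ we have $f\circ\eta=\psi(\lambda)f$, so $df_Q\circ d\eta_Q=\psi(\lambda)df_Q$. A linear map and its transpose have the same eigenvalues, so $m_\lambda$ is the multiplicity of $\psi(\lambda)$ as an eigenvalue of $d\eta_Q$ on $T_QX$. Let $h$ be the grading operator of $V$ and define linear maps
\[
\eta_1(a)=h^{-1}ah\ \text{ on }\operatorname{End}V,\qquad\eta_2(a_1,a_2)=(\sigma h^{-1}a_1h,\ \tau h^{-1}a_2h)\ \text{ on }(\operatorname{End}V)^2 .
\]
By \eqref{eq:h}, $\eta_2$ fixes $(x,y)$, and $\pi\circ\eta_2=\eta\circ\pi$, so $d\pi\circ\eta_2=d\eta_Q\circ d\pi$. Also $[h^{-1}ah,x]=h^{-1}[a,hxh^{-1}]h=\sigma h^{-1}[a,x]h$, and the same holds with $y,\tau$. So the maps $1$, $\eta_1$, $\eta_2$, $d\eta_Q$ form an endomorphism of the exact sequence \eqref{eq:tangent}. The map $\eta_1$ acts on $\operatorname{End}_{-\lambda}V$ by $\psi(\lambda)$, so by \eqref{eq:end} and $\gamma_{-q}=\gamma_q$ the eigenvalue $\psi(q,\epsilon)$ has multiplicity $d\gamma_q$. On the two summands of $(\operatorname{End}V)^2$ the eigenvalues are multiplied by $\psi(1,0)$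 and $\psi(-1,1)$, so $\psi(q,\epsilon)$ has multiplicities $d\gamma_{q-1}$ and $d\gamma_{q+1}$. The alternating sum along \eqref{eq:tangent} gives $m_{(q,\epsilon)}=d\nu_q$ for $(q,\epsilon)\ne(0,0)$ and $m_0=1+d\nu_0$. Since $\nu_0=2\gamma_1-\gamma_0=\mu(b)=6k^2$, we have $m_0=\delta$. This proves the first statement; in particular $\nu_q\ge0$.

\emph{The product.} From $\prod_{\epsilon}(1-\zeta^\epsilon Y)=1-Y^d$ we get $\prod_\epsilon(1-\zeta^\epsilon s^q)=1-s^{dq}$ and, dividing by $1-Y$ and setting $Y=1$, $\prod_{\epsilon\ne0}(1-\zeta^\epsilon)=d$. The classes $(0,\epsilon)$, $\epsilon\ne0$, contribute $d^{\,d\nu_0}$, and the classes with $q\ne0$ contribute $(1-s^{dq})^{d\nu_q}$; pairing $q$ with $-q$ gives \eqref{eq:Pi}. For real $s>1$ and $q>0$ we have $1-s^{dq}<0<1-s^{-dq}$, so the sign is $(-1)^{d\sum_{q>0}\nu_q}$. Finally $\sum_{q\in\mathbb Z}\nu_q=\sum_q\gamma_q=|b|^2=36k^2$, so $\sum_{q>0}\nu_q=\frac12(36k^2-6k^2)=15k^2$.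
\end{proof}

The sign depends on $b$ only through $|b|$ and $\mu(b)$, which are the same for all $b^{(j)}$. This is what prevents cancellation between components.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:components} we have $\delta(R)=\delta$, and the hypotheses of Proposition~\ref{prop:leading} hold for $R$ and $M=T$. By \eqref{eq:LR}, \eqref{eq:positive} and Lemma~\ref{lem:classes}, the value of $L(R)$ at a real $s>1$ is a nonempty sum of nonzero real numbers of the same sign. So $L(R)\ne0$, and $P(C_{n,2})$ has order exactly $\delta$. By \eqref{eq:LM} and Lemma~\ref{lem:free}, $L(T)=0$, and $P(T_{n,2})$ has order at most $\delta-1$. The multiplicity of $st-\zeta$ in the denominator is the maximum of the order and $0$, and $\delta-1\ge0$; this proves the first statement. For $d=2$ we have $st-\zeta=1+st$. For $d=3$ the argument applies to both primitive cube roots of unity, and $1+st+s^2t^2=(st-\zeta)(st-\zeta^2)$.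
\end{proof}

\begin{example}
Let $d=2$, $k=1$, $n=12$. There is one profile, $b=(1,2,2,1)$, shown in Figure~\ref{fig:quiver}, so $\mathcal P=\{\mathfrak p\}$. We have $\dim\operatorname{Rep}(\beta)=4(2+4+2)=32$, $\dim G(\beta)=2(1+4+4+1)=20$, and $\delta=1+32-20=13$. Further $(\gamma_0,\gamma_1,\gamma_2,\gamma_3)=(10,8,4,1)$ and $(\nu_0,\dots,\nu_4)=(6,6,5,3,1)$, with $6+5+3+1=15$. With $\phi_q=(1-s^{2q})(1-s^{-2q})$,
\[
(1-s^2t^2)^{13}P(C_{12,2})\Big|_{st=-1}=\frac{L(R/\mathfrak p)}{2^{12}\,\phi_1^{12}\,\phi_2^{10}\,\phi_3^{6}\,\phi_4^{2}}\ne0,\qquad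
(1-s^2t^2)^{13}P(T_{12,2})\Big|_{st=-1}=0 .
\]
\end{example}

\begin{remark}[Where the hypotheses are used]
\emph{The bound $d\ge2$} gives $\sum_\epsilon\zeta^\epsilon=0$ in Lemma~\ref{lem:free} and the strict inequality $6k^2<6dk^2$ in Step 3 of Proposition~\ref{prop:components}; that step also uses that $d$ is prime.

\emph{The bound $d\le3$} is used in Lemma~\ref{lem:kappa}. For $d\ge5$ the inequality $\kappa(\beta)\le|\beta|^2/6d$ is false: let $\beta$ be $1$ on the classes of the nine points $(i,j)$, $0\le i,j\le2$, and $0$ elsewhere. These classes are distinct and are joined by $12$ arrows, so $\kappa(\beta)=12-9=3>81/6d$.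

\emph{The condition $6d\mid n$} is necessary for the bound $n^2/6d$ to be attained by a dimension vector: a maximizer is uniform, $n=d|b|$, and the first and fifth entries in Lemma~\ref{lem:mu} add up to $|b|/6$. Without this condition nothing in the argument forces the top-dimensional components to be uniform. For a component with simple general point and dimension vector $\beta$, the count in the proof of Lemma~\ref{lem:free} gives $E(\mathfrak p)=\big(\sum_w\beta_w\omega(w)\big)\big(\sum_v\beta_v\omega(v)^{-1}\big)$. In Example~\ref{ex:four}, where $\dim V(I)=1$, the module (ii) is simple by the criterion of Step 3, as its support is not invariant under a translation, and $\sum_w\omega(w)=1+s+s^2-s$, so that $E(\mathfrak p)=(1+s^2)(1+s^{-2})\ne0$.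
\end{remark}

\begin{thebibliography}{1}
\bibitem{Dj} Dragomir Z. Djokovic, \emph{Poincar\'e series of some pure and mixed trace algebras of two generic matrices}, arXiv:math/0609262 (2006).
\end{thebibliography}
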